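# Counting minimal primes: why $H^*(\mathcal L B\mathrm{Spin}(14);\mathbb F_2)$ is not $H^*(B\mathrm{Spin}_{14}(\mathbb F_5);\mathbb F_2)$

## Tezuka's conjecture and Theorems A, B, C

Let $p$ be a prime, $q$ a power of $p$, and $G$ a compact connected Lie group. We also write $G$ for the associated split reductive group over $\overline{\mathbb F}_p$, so that $G(\mathbb F_q)$ is the finite Chevalley group of fixed points of the $q$-th power Frobenius map. Let $BG$ be the classifying space of the Lie group, $\mathcal LBG=\mathrm{Map}(S^1,BG)$ its free loop space, and $BG(\mathbb F_q)$ the classifying space of the finite group.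

**Main theorem.** Tezuka's conjecture, which asserts a ring isomorphism
$$H^*(\mathcal LBG;\mathbb Z/\ell)\cong H^*(BG(\mathbb F_q);\mathbb Z/\ell)$$
whenever $\ell$ is a prime such that $\ell\mid q-1$ if $\ell$ is odd, and $4\mid q-1$ if $\ell=2$, is false. A simply connected simple counterexample is $G=\mathrm{Spin}(14)$, $\ell=2$, and any prime power $q\equiv5\bmod 8$, for instance $q=5$. More precisely, the following three theorems hold.

**Theorem A ($\ell=2$).** Let $n\ge14$, $n\not\equiv0,\pm1\bmod8$, and let $q\equiv5\bmod8$ be a prime power (so $4\mid q-1$). Then $H^*(\mathcal LB\mathrm{Spin}(n);\mathbb F_2)$ and $H^*(B\mathrm{Spin}_n(\mathbb F_q);\mathbb F_2)$ are not isomorphic as rings, even ignoring the grading.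

**Theorem B ($\ell=3$).** Let $G=SU(3)^4/K$ with $K=\{c\in\mu_3^4:c_1c_2c_3c_4=1\}$, and let $q$ be a prime power with $q\equiv4$ or $7\bmod9$. Then $H^*(\mathcal LBG;\mathbb F_3)\not\cong H^*(BG(\mathbb F_q);\mathbb F_3)$ as rings, even ignoring the grading.

**Theorem C (positive range).** If $\ell$ is odd, $\ell\mid q-1$, and $H_*(G;\mathbb Z)$ has no $\ell$-torsion, then $H^*(\mathcal LBG;\mathbb F_\ell)\cong H^*(BG(\mathbb F_q);\mathbb F_\ell)$ as graded rings. Hence for each $G$ the conjecture holds for all but finitely many $\ell$.

The conjecture is taken from Masaki Kameko, "Cohomology of classifying spaces of loop groups and finite Chevalley groups associated with spin groups", arXiv:1402.4594 (2014). It compares a space built from a Lie group with a space built from a finite group. Theorem C says that for odd $\ell$ and no torsion the two cohomology rings agree. Theorems A and B say that in general they do not, and in a strong sense: no bijection respects sums and products, whether or not it respects degrees. The two rings will be told apart by a very coarse invariant of commutative algebra,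 namely the number of minimal primes of a given coheight (dimension of the quotient) in the ring modulo nilpotents. Theorem A covers $n=14,18,19,20,21,22,26,\dots$. Triples $(G,\ell,q)$ outside A, B, C are not decided here.

Throughout, $\ell\ne p$, which the hypothesis on $q-1$ forces.

## The circle, and the role of $4\mid q-1$

Take $G=S^1$. Conjugation is trivial, and $\mathcal LBS^1\simeq S^1\times BS^1$, so
$$H^*(\mathcal LBS^1;\mathbb F_\ell)=\mathbb F_\ell[x]\otimes\Lambda[y],\qquad |x|=2,\ |y|=1.$$
On the other side $G(\mathbb F_q)=\mathbb F_q^\times$ is cyclic of order $q-1$. The mod $\ell$ cohomology of a cyclic group of order $m$ with $\ell\mid m$ is $\mathbb F_\ell[x]\otimes\Lambda[y]$ if $\ell$ is odd or $4\mid m$, and it is $\mathbb F_2[y]$ if $\ell=2$ and $m\equiv2\bmod4$. So the conjecture is true for $S^1$, and for all tori by the Künneth formula. For $q\equiv3\bmod4$ and $\ell=2$ the ring $\mathbb F_2[y]$ is a domain while $\mathbb F_2[x]\otimes\Lambda[y]$ is not. This is why $4\mid q-1$ is assumed.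

## Two pullback squares, and the proof of Theorem C

The first thing a sensible person tries is to prove the conjecture, by exhibiting both spaces as the same kind of pullback.

The homotopy pullback of $f:X\to B$ and $g:Y\to B$ is the space of triples $(x,\gamma,y)$ with $\gamma$ a path from $f(x)$ to $g(y)$. For $f=g=\Delta:BG\to BG\times BG$, a point is a pair $x,y\in BG$ with two paths from $x$ to $y$, that is, up to homotopy, a free loop. So $\mathcal LBG$ is the homotopy pullback of $\Delta$ and $\Delta$. We can make this explicit. Model $\Delta$ by the bundle $E(G\times G)/\Delta G\to E(G\times G)/(G\times G)$ with fibre $(G\times G)/\Delta G$. Pulling it back along $\Delta$ gives $EG\times_G\big((G\times G)/\Delta G\big)$ with $G$ acting diagonally from the left, and $(x,y)\Delta G\mapsto xy^{-1}$ identifies the fibre with $G$ under conjugation. Hence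
$$\mathcal LBG\simeq EG\times_GG^{ad}.\qquad(1)$$

On the finite side, Friedlander (*Étale homotopy of simplicial schemes*, Thm. 12.2) shows that $BG(\mathbb F_q)$ has the $\mathbb F_\ell$-cohomology of the homotopy pullback of $\Delta$ and $(1,\varphi):BG^\wedge_\ell\to BG^\wedge_\ell\times BG^\wedge_\ell$, where $\varphi$ is induced by Frobenius. So the only difference is that $1$ has been replaced by $\varphi$.

**Proof of Theorem C.**

**Step 1: $\varphi$ is invisible in cohomology.** This makes the inputs of the two spectral sequences below equal. Since $H_*(G;\mathbb Z)$ has no $\ell$-torsion, a theorem of Borel gives $P:=H^*(BG;\mathbb F_\ell)=\mathbb F_\ell[x_1,\dots,x_r]$ with all $|x_i|$ even, and $P\hookrightarrow H^*(BT;\mathbb F_\ell)$ for a maximal torus $T$. The map $\varphi$ is compatible with a self-map of $BT^\wedge_\ell$ that acts on $H^2(BT;\mathbb F_\ell)$ as multiplication by $q^{\pm1}$, which is $1$ in $\mathbb F_\ell$. As $H^*(BT;\mathbb F_\ell)$ is generated by $H^2$ and contains $P$, we get $\varphi^*=1$ on $P$.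

**Step 2: the Eilenberg–Moore $E_2$-term.** We compute the common input. In both cases the base is simply connected because $G$ is connected. So the multiplicative Eilenberg–Moore spectral sequence converges, with $E_2=\mathrm{Tor}_{P\otimes P}(P,P)$. Here $P\otimes P$ acts on both copies of $P$ through multiplication: $\Delta^*$ is the multiplication, and $(1,\varphi)^*$ is multiplication after $1\otimes\varphi^*=1$. The elements $x_i\otimes1-1\otimes x_i$ form a regular sequence in $P\otimes P$ with quotient $P$. So the Koszul algebra $(P\otimes P)\otimes\Lambda[\sigma x_1,\dots,\sigma x_r]$ with $d(\sigma x_i)=x_i\otimes1-1\otimes x_i$ resolves $P$. After tensoring with $P$ its differential becomes $0$. Therefore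
$$E_2=P\otimes\Lambda[\sigma x_1,\dots,\sigma x_r],\qquad \sigma x_i\in E_2^{-1,|x_i|}.$$

**Step 3: collapse.** We show $E_2=E_\infty$. The differential $d_s$, $s\ge2$, raises the first degree by $s$, and $E_2$ vanishes in positive first degree. The generators lie in columns $0$ and $-1$, so their differentials land in columns $\ge1$ and vanish. By multiplicativity all differentials vanish.

**Step 4: the ring structure.** We solve the extension problem. The filtration-$0$ part of the abutment $H^*$ is $E_\infty^{0,*}$, the image of $P$, so $P$ embeds. Choose $y_i\in H^*$ in filtration $-1$ representing $\sigma x_i$. Its degree $|x_i|-1$ is odd, so graded commutativity gives $2y_i^2=0$, and $y_i^2=0$ because $\ell$ is odd. We obtain a filtered ring map $P\otimes\Lambda[y_1,\dots,y_r]\to H^*$ which is an isomorphism on associated graded objects of a finite filtration, hence an isomorphism. Both rings of Theorem C are therefore $P\otimes\Lambda[y_1,\dots,y_r]$ with $|y_i|=|x_i|-1$. Finally, $H_*(G;\mathbb Z)$ is finitely generated, so it has $\ell$-torsion for only finitely many $\ell$. This gives the last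 assertion. $\square$

For $\ell=2$ and $G=SU(2)$ the argument still works. Here $P=\mathbb F_2[x_4]$, Steps 1–3 did not use that $\ell$ is odd, and the cohomology lives in degrees $4a$ and $4a+3$. So $y^2$, of degree $6$, is zero. Both rings are $\mathbb F_2[x_4]\otimes\Lambda[y_3]$.

The argument stops in two places. In Step 4, for $\ell=2$, nothing forces $y_i^2=0$. And when $H_*(G;\mathbb Z)$ has $\ell$-torsion, Step 1 gives neither a polynomial $P$ nor an embedding in $H^*(BT)$. Then there is no reason for the generators of $E_2$ to lie in columns $0,-1$, nor for $\varphi^*=1$. We will check below that the groups of Theorem A for $n=14$ are of this kind. So we need an invariant of the two rings that can be computed without computing the rings.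

## Minimal primes of equivariant cohomology: Quillen's pairs

Let $G$ be a compact Lie group (not necessarily connected; finite groups are allowed) and $X$ a compact smooth $G$-manifold. Write $H=H^*_G(X;\mathbb F_\ell)=H^*(EG\times_GX;\mathbb F_\ell)$. By (1), $H^*(\mathcal LBG)$ is the case $X=G^{ad}$, and for a finite group $\Gamma$ the ring $H^*(B\Gamma)$ is the case $X=pt$.

**Definition (pairs).** A *pair* is $(A,c)$ with $A\le G$ an elementary abelian $\ell$-subgroup and $c\in\pi_0(X^A)$. We write $(A,c)\le(A',c')$ if $A\subset A'$ and $c'\subset c$. A pair is *maximal* if no strictly larger pair exists. The *rank* of the pair is $\mathrm{rk}\,A$. The group $G$ acts on pairs; classes are orbits, and there are finitely many.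

A larger pair with the same $A$ has $c'\subset c$, both components of $X^A$, hence is equal. So strictly larger pairs have strictly larger rank, and every pair lies below a maximal one. For $X=G^{ad}$ we have $X^A=C_G(A)$, so $c$ is a component of the centralizer.

**Example 1 ($SO(3)$, $\ell=2$, $X=G^{ad}$).** Every elementary abelian $2$-subgroup is conjugate into $V$, the group of diagonal matrices with entries $\pm1$ and determinant $1$. An element commuting with $V$ preserves the three coordinate lines, so $C(V)=V$. The normalizer $N(V)$, the signed permutation matrices of determinant $1$, fixes $1\in V$ and permutes the three involutions transitively. This gives two classes of pairs of rank 2: $(V,\{1\})$ and $(V,\{t\})$ with $t=\mathrm{diag}(-1,-1,1)$. For $A=\langle t\rangle$, $C(A)\cong O(2)$ has two components, one containing $1$ and one containing $s=\mathrm{diag}(1,-1,-1)$. These lie below $(V,\{1\})$ and $(V,\{s\})$, and $(1,SO(3))$ lies below everything containing it. So there are exactly two classes of maximal pairs, both of rank 2. Already here the component matters, and not only the subgroup.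

**The ring $R$.** For odd $\ell$, finitely many odd-degree elements generate a nilpotent ideal, since each squares to $0$. So the ideal generated by all odd-degree elements is nil, and the quotient by it is commutative. Hence for every $\ell$ the nilpotent elements of $H$ form an ideal and $R=H/\mathrm{nil}$ is commutative. The ring $R$, its minimal primes and their coheights $\dim R/P$ are invariants of the ungraded ring $H$.

**Lemma 1.** For each $r$, the number of minimal primes $P$ of $R$ with $\dim R/P=r$ equals the number of $G$-classes of maximal pairs of rank $r$.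

We use two results of Quillen (*The spectrum of an equivariant cohomology ring I*, Ann. of Math. 94 (1971)).

1. $H^*(BA;\mathbb F_\ell)$ is finite over $H^*(BG;\mathbb F_\ell)$, hence over $H$.
2. (Thm. 6.2) Consider families $(f_{A,c}\in H^*(BA;\mathbb F_\ell))_{(A,c)}$ compatible under all morphisms $(A,c)\to(A',c')$, a morphism being $g\in G$ with $gAg^{-1}\subset A'$ and $gc\supset c'$. The map from $H$ to the ring of such families has nil kernel, and every compatible family has an $\ell^N$-th power in the image for some $N$.

*Proof.* **Step 1: primes attached to pairs.** We produce candidates. Let $S_A=H^*(BA;\mathbb F_\ell)/\mathrm{nil}$, a polynomial ring on $\mathrm{rk}\,A$ generators. A point of $c$ gives $BA\to EG\times_GX$, hence $H\to H^*(BA)\to S_A$, which does not depend on the point. Let $\mathfrak p_{A,c}\subset R$ be its kernel, a prime depending only on the class of $(A,c)$. By fact 1, $S_A$ is integral over $R/\mathfrak p_{A,c}$, so $\dim R/\mathfrak p_{A,c}=\mathrm{rk}\,A$. If $(A,c)\le(A',c')$, use a point of $c'\subset c$: the map to $S_A$ factors through $S_{A'}$, so $\mathfrak p_{A',c'}\subset\mathfrak p_{A,c}$.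

**Step 2: every minimal prime is $\mathfrak p_{A,c}$ for a maximal pair.** An element of $H$ that vanishes in every $S_A$ has nilpotent image in each $H^*(BA)$. There are finitely many classes, so some power of it maps to the zero family, and by fact 2 it is nilpotent. Thus $\bigcap\mathfrak p_{A,c}=0$, a finite intersection. A minimal prime contains one of these primes, hence equals it. Replacing the pair by a maximal one above it makes the prime smaller, so leaves it unchanged.

**Step 3: a class that sees only one maximal pair.** We show that different maximal classes give incomparable primes. Fix $(A,c)$ maximal. For an elementary abelian $B$ let $e_B$ be the product of all nonzero elements of $H^1(B;\mathbb F_2)$ if $\ell=2$, and of $\beta H^1(B;\mathbb F_\ell)$ if $\ell$ is odd ($\beta$ the Bockstein). It is nonzero in $S_B$, a product of nonzero linear forms. It restricts to $0$ on every proper subgroup, because some nonzero linear form vanishes there. Put $f_{B,b}=e_B$ if $(B,b)\sim(A,c)$ and $f_{B,b}=0$ otherwise. This family is compatible. Let $g:(B,b)\to(B',b')$ be a morphism.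

* If $(B',b')\sim(A,c)$ and $\mathrm{rk}\,B=\mathrm{rk}\,B'$, then $gBg^{-1}=B'$, and $gb\supset b'$ are components of the same space, so equal. The morphism is an isomorphism of pairs and carries $e_{B'}$ to $e_B$.
* If $(B',b')\sim(A,c)$ and $\mathrm{rk}\,B<\mathrm{rk}\,B'$, then $(B,b)\not\sim(A,c)$, and $e_{B'}$ restricts to $0=f_{B,b}$.
* If $(B',b')\not\sim(A,c)$, then $(B,b)\not\sim(A,c)$, since otherwise $(gBg^{-1},gb)\le(B',b')$ with the left side maximal, which forces equality. Both values are $0$.

By fact 2 there is $h\in H$ that maps to $e_A^{\ell^N}\ne0$ in $S_A$ at $(A,c)$, and to $0$ at every pair not conjugate to $(A,c)$.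

**Step 4: conclusion.** We turn $h$ into the statement on primes. If $\mathfrak p_{A',c'}\subset\mathfrak p_{A,c}$, then $h\notin\mathfrak p_{A',c'}$, so $(A',c')\sim(A,c)$. By Step 2 some minimal prime $\mathfrak p_{A',c'}$ is contained in $\mathfrak p_{A,c}$. So $\mathfrak p_{A,c}$ is itself minimal, and non-conjugate maximal pairs give distinct primes. Together with $\dim R/\mathfrak p_{A,c}=\mathrm{rk}\,A$ this is the lemma. $\square$

Write $\mathfrak n^{\mathrm{loop}}_r$ and $\mathfrak n^{\mathrm{fin}}_r$ for the numbers of minimal primes of coheight $r$, modulo nilpotents, of $H^*(\mathcal LBG;\mathbb F_\ell)$ and $H^*(BG(\mathbb F_q);\mathbb F_\ell)$. To disprove an isomorphism it suffices to find $r$ with $\mathfrak n^{\mathrm{loop}}_r\ne\mathfrak n^{\mathrm{fin}}_r$.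

## Lang's theorem and Frobenius-twisted pairs

On the loop side we count subgroups together with a component of a centralizer. On the finite side we count subgroups of $\Gamma=G(\mathbb F_q)$ only. These look different. Lang's theorem rewrites the second count in the form of the first. (Lang: if $S$ is a connected linear algebraic group over $\overline{\mathbb F}_p$ with Frobenius $F$, then $h\mapsto h^{-1}F(h)$ is surjective onto $S$.)

**Definition (twisted pairs).** Let $S$ be connected reductive over $\overline{\mathbb F}_p$ with Frobenius $F$, $\Gamma=S^F$, $\ell\neq p$. For an elementary abelian $\ell$-subgroup $A\le S$ put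
$$\mathcal Y(A)=\{s\in S:\ sF(a)s^{-1}=a\ \text{ for all }a\in A\}.$$
If $s,s'\in\mathcal Y(A)$, then $s's^{-1}$ commutes with $A$, so $\mathcal Y(A)$ is empty or a coset $C_S(A)s$; its components are the cosets $C_S(A)^0s$. A *twisted pair* is $(A,Y)$ with $Y$ a component of $\mathcal Y(A)$. A *pointed pair* is $(A,s)$ with $s\in\mathcal Y(A)$. The group $S$ acts by $g(A,Y)=(gAg^{-1},gYF(g)^{-1})$, and in the same way on pointed pairs. Put $(A,Y)\le(A',Y')$ if $A\subset A'$ and $Y'\subset Y$.

The action is well defined: $gsF(g)^{-1}\,F(gag^{-1})\,F(g)s^{-1}g^{-1}=g\,sF(a)s^{-1}g^{-1}=gag^{-1}$. If $F$ fixes $A$ pointwise, then simply $\mathcal Y(A)=C_S(A)$.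

**Lemma 2.** The map $B\mapsto(B,\text{component of }1)$ induces a bijection from $\Gamma$-classes of elementary abelian $\ell$-subgroups $B\le\Gamma$ to $S$-classes of twisted pairs. Rank and maximality correspond.

*Proof.* **Step 1: pointed pairs.** Given $(A,s)$, write $s=h^{-1}F(h)$. Then $h(A,s)=(hAh^{-1},1)$. We have $1\in\mathcal Y(B)$ iff $B\subset\Gamma$, and $g(B,1)=(B',1)$ iff $g\in\Gamma$ and $gBg^{-1}=B'$. So $S$-classes of pointed pairs correspond to $\Gamma$-classes of subgroups $B\le\Gamma$.

**Step 2: the point in a component does not matter.** We claim that $C_S(A)^0$ acts transitively on each component $Y$ of $\mathcal Y(A)$ by $c\cdot s=csF(c)^{-1}$. Let $s\in Y$, $s=h^{-1}F(h)$, $B=hAh^{-1}\subset\Gamma$. The map $y\mapsto hyF(h)^{-1}$ carries $Y$ to the component of $1$ in $\mathcal Y(B)$. It is compatible with conjugation $C_S(A)^0\to C_S(B)^0$ by $h$, because $h\,csF(c)^{-1}F(h)^{-1}=(hch^{-1})(hsF(h)^{-1})F(hch^{-1})^{-1}$. Since $F$ fixes $B$ pointwise, $\mathcal Y(B)=C_S(B)$ and $C_S(B)^0$ is $F$-stable. Lang's theorem for $C_S(B)^0$ gives $\{cF(c)^{-1}:c\in C_S(B)^0\}=C_S(B)^0$.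 This is transitivity on the component of $1$, hence on $Y$. So classes of twisted pairs are the same as classes of pointed pairs, and the bijection follows.

**Step 3: maximality.** We check both directions. If $B\subsetneq B'\subset\Gamma$, the component of $1$ in $\mathcal Y(B')$ lies in that of $\mathcal Y(B)$, so $(B,[1])$ is not maximal. Conversely let $(B,[1])<(A',Y')$ and take $s\in Y'\subset[1]$. By Step 2 there is $c\in C_S(B)^0$ with $csF(c)^{-1}=1$. Then $c(A',Y')=(cA'c^{-1},[1])$, and $B=cBc^{-1}\subsetneq cA'c^{-1}\subset\Gamma$. $\square$

With Lemma 1 for $\Gamma$ and $X=pt$, we see that $\mathfrak n^{\mathrm{fin}}_r$ is the number of $S$-classes of maximal twisted pairs of rank $r$.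

**Example 1, continued.** Let $4\mid q-1$ and $S=SO_3(\overline{\mathbb F}_p)$ for $\sum x_i^2$. The analysis of Example 1 applies to $S$. Since $F$ fixes every signed permutation matrix, $x\mapsto nxF(n)^{-1}$ is conjugation on $V$, with the same two orbits, and the twisted pairs of lower rank lie below these as before. So the two counts agree. They can differ only when $F$ moves elements of a normalizer. For the double cover $\mathrm{Spin}$ this happens, because lifting a transposition needs $\sqrt2$.

## Top-rank subgroups of $\mathrm{Spin}$ and doubly even codes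

From here through the proof of Theorem A, $\ell=2$, $q\equiv5\bmod8$, and $k$ denotes $\mathbb R$ or $\overline{\mathbb F}_p$ ($p$ is odd). Let $k^n$ ($n\ge3$) have orthonormal basis $e_1,\dots,e_n$ and Clifford algebra with $v^2=v\cdot v$. Let $\mathrm{Spin}_k$ be the group of products of an even number of unit vectors, and $\pi:\mathrm{Spin}_k\to SO_n(k)$, $\pi(x)v=xvx^{-1}$. For a unit vector $u$, $uvu^{-1}=-v+2(u\cdot v)u$ is minus the reflection in $u$. So by Cartan–Dieudonné $\pi$ is surjective. An element of the kernel is even and central in the Clifford algebra, hence a scalar $x$. Reversal of products gives $x\cdot x=1$, so $\ker\pi=\{\pm1\}$, where $-1=(e_1e_2)^2$. Put $z=-1$.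

For $k=\mathbb R$ this is the compact group. For $k=\overline{\mathbb F}_p$ it is $S=\mathrm{Spin}_n(\overline{\mathbb F}_p)$, with $F$ raising coordinates in the basis $(e_I)$ to the $q$-th power. As $-1$ is a square in $\mathbb F_q$, the form $x^2+y^2$ is hyperbolic over $\mathbb F_q$. So this is the split form and $\Gamma=S^F=\mathrm{Spin}_n(\mathbb F_q)$.

For $I\subset\{1,\dots,n\}$ let $e_I$ be the ordered product. Then, with $I+J$ the symmetric difference,
$$e_I^2=(-1)^{|I|(|I|-1)/2},\qquad e_Ie_J=\pm e_{I+J},\qquad e_Ie_J=(-1)^{|I||J|-|I\cap J|}e_Je_I.\qquad(2)$$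
For $|I|$ even, $\pi(e_I)$ is $-1$ on $e_i$, $i\in I$, and $+1$ on the other $e_i$. Let $D=\{\pm e_J:|J|\text{ even}\}=\pi^{-1}(\text{diagonal matrices})$.

**Definition (doubly even codes).** A binary code of length $n$ is a subspace $C\subset\mathbb F_2^n$; words are identified with subsets of $\{1,\dots,n\}$. It is *doubly even* if all weights are divisible by $4$. From $|I+J|=|I|+|J|-2|I\cap J|$ such a code satisfies $C\subset C^\perp$. Let $\mu_n$ be the maximal dimension of a doubly even code of length $n$ and $d=\mu_n+1$. $\mathrm{Aut}(C)$ is the group of coordinate permutations preserving $C$; two codes are equivalent if a permutation carries one to the other. The coordinate functions $x_i|_C$ are called the columns of $C$.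

**Example 2.** The simplex code $e_7$ consists of the words $(f(v))_{0\ne v\in\mathbb F_2^3}$ with $f$ linear. Every nonzero $f$ is $1$ on four vectors, so all nonzero weights are $4$; $\dim e_7=3$. The extended Hamming code $e_8$ consists of $(f(v))_{v\in\mathbb F_2^3}$ with $f$ affine. It has weights $0,4,8$ and dimension $4$. Both have distinct nonzero columns.

**Step 1: elementary abelian subgroups are codes.** This finds the maximal rank and the subgroups attaining it. Let $A\le\mathrm{Spin}_k$ be elementary abelian. The commuting involutions $\pi(A)$ are simultaneously diagonalizable. Joint eigenspaces for different characters are orthogonal: if $a$ acts by opposite signs on $v,w$, then $v\cdot w=av\cdot aw=-v\cdot w$. Hence they are nondegenerate and have orthonormal bases. So there is an orthonormal basis of joint eigenvectors. After changing one sign if necessary, an element of $SO_n(k)$ carries it to $(e_i)$. So $A$ is conjugate into $D$. For $A\subset D$ the set $\{I:\pm e_I\in A\}$ is a code, and $|I|$ even with $e_I^2=1$ forces $4\mid|I|$ by (2). Hence $\mathrm{rk}\,A\le\mu_n+1=d$. Conversely,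 for $C$ doubly even,
$$A_C=\{\pm e_I:I\in C\}$$
is elementary abelian of rank $\dim C+1$ by (2). So the maximal rank is $d$. A subgroup of rank $d$ contains $z$, since otherwise we could adjoin it. So it is conjugate to $A_C$ with $C$ doubly even and $\dim C=\mu_n$.

**Step 2: conjugacy is equivalence of codes.** Call $i,j$ equivalent if $x_i=x_j$ on $C$. The joint eigenspaces of $\pi(A_C)$ are the spans $E_T$ of $\{e_i:i\in T\}$, with $T$ an equivalence class. If $gA_Cg^{-1}=A_{C'}$, then $\pi(g)$ carries the eigenspaces of $A_C$ to those of $A_{C'}$. Choose a permutation $\sigma$ doing the same on coordinate sets. For $I\in C$, $ge_Ig^{-1}=\pm e_{I'}$, and the $(-1)$-eigenspace of $\pi(e_{I'})$ is $\sum_{T\subset I}\pi(g)E_T$, the span of the $e_i$ with $i\in\sigma I$. So $I'=\sigma I$ and $\sigma C=C'$. Conversely, every permutation $\sigma$ underlies a signed permutation matrix of determinant $1$, and if $m\in\mathrm{Spin}_k$ lifts it, then $me_Im^{-1}=\pm e_{\sigma I}$. So classes of rank-$d$ subgroups correspond to equivalence classes of doubly even codes of dimension $\mu_n$, for both fields. As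 $d$ is the maximal rank, all pairs and twisted pairs of rank $d$ are maximal.

**Step 3: centralizer and normalizer of $A=A_C$.** We reduce both to finite groups and a connected group. Let $K_C=\pi^{-1}\big(\prod_TSO(E_T)\big)$, a closed subgroup containing $\pm1$. Let $M$ be the group of elements lying over signed permutation matrices of determinant $1$, so $D\subset M$.

*$K_C$ centralizes $A$.* For $I\in C$ and a class $T$, either $T\subset I$ or $T\cap I=\emptyset$. So all $u\in E_T$ satisfy $ue_I=\pm e_Iu$ with a sign depending only on $T$ and $I$. By Cartan–Dieudonné elements of $K_C$ are, up to $\pm1$, products of elements $uv$ with $u,v$ unit vectors in one $E_T$, and each such $uv$ commutes with $e_I$.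

*If some $|T|\ge2$, then $K_C$ is connected (so $z$ lies in its identity component).* For $|T|\ge2$ the set $\{uv:u,v\in E_T\text{ unit}\}$ is the image of a product of two spheres of dimension $\ge1$ over $\mathbb R$, and of two irreducible quadrics $\sum u_i^2=1$ over $\overline{\mathbb F}_p$. It contains $1$ (take $u=v$) and $-1$ (take $v=-u$). For $|T|=1$ the products $uv$ are $\pm1$. So $K_C$ is generated by connected (irreducible) sets containing $1$, hence connected.

*$C(A)=(C(A)\cap D)K_C$.* If $x\in C(A)$, then $\pi(x)$ preserves every $E_T$. So $\pi(x)\in SO_n\cap\prod O(E_T)=\pi(D)\prod SO(E_T)$. As $\pm1\in K_C$, $x=\delta\kappa$ with $\delta\in D$, $\kappa\in K_C$, and $\delta=x\kappa^{-1}\in C(A)$.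

*$N(A)=(N(A)\cap M)K_C$.* If $n\in N(A)$, then $\pi(n)$ permutes the $E_T$. Choose $m_0\in M$ with $\pi(m_0)E_T=\pi(n)E_T$ for all $T$. Then $\pi(m_0^{-1}n)\in\pi(D)\prod SO(E_T)$, so $n=m_0\delta\kappa$ with $\delta\in D$, $\kappa\in K_C$ and $m_0\delta=n\kappa^{-1}\in N(A)\cap M$.

The finite groups are read off from (2) and Step 2:
$$C(A)\cap D=\{\pm e_J:|J|\text{ even},\ J\in C^\perp\},\qquad K_C\cap D=\{\pm e_J\in D:|J\cap T|\text{ even for all }T\}.\qquad(3)$$
The group $N(A)\cap M$ consists of the $m\in M$ whose underlying permutation lies in $\mathrm{Aut}(C)$, and every element of $\mathrm{Aut}(C)$ occurs. Put $P_C=\pi_0C(A)$.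

*Case 1: some $|T|\ge2$.* $K_C$ is closed, connected and of finite index in $C(A)$. So $C(A)^0=K_C\ni z$ and $P_C=(C(A)\cap D)/(K_C\cap D)$.

*Case 2: all $|T|=1$.* $K_C=\{\pm1\}$, and $P_C=C(A)=\{\pm e_J:|J|\text{ even},J\in C^\perp\}$ is finite.

In both cases $K_C$ acts trivially on $P_C$ by conjugation. So the $N(A)$-orbits on $P_C$ are the $N(A)\cap M$-orbits.

Case 2 already shows that the hypothesis of Theorem C fails in the relevant examples.

**Remark 1.** If a compact connected $G$ has no $2$-torsion in $H_*(G;\mathbb Z)$, then every elementary abelian $2$-subgroup lies in a torus. Indeed $P=H^*(BG;\mathbb F_2)$ is a polynomial ring embedded in $H^*(BT;\mathbb F_2)=\mathbb F_2[u_i]$, and this embeds in $H^*(BT[2];\mathbb F_2)=\mathbb F_2[t_i]$ by $u_i\mapsto t_i^2$. So $\mathfrak p_{T[2]}=0$ and $\dim P=\mathrm{rk}\,T$. Lemma 1 with $X=pt$ gives one class of maximal elementary abelian subgroups, of rank $\mathrm{rk}\,T$, and $T[2]$, having that rank, belongs to it. But for $C=e_7\oplus e_7$ we are in Case 2: $A_C\subset\mathrm{Spin}(14)$ has finite centralizer, so it lies in no torus. Hence $H_*(\mathrm{Spin}(14);\mathbb Z)$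 has $2$-torsion.

A first comparison by rank also fails. Every $A_C$ is fixed by $F$, so it lies in $\Gamma$. The two Krull dimensions are both $d$, and the list of codes is the same. Any difference must come from the components and from $F$.

## The sign of $\sqrt2$ under Frobenius

**Step 4: one finite group for both fields.** We identify the data of Step 3 over $\mathbb R$ and over $\overline{\mathbb F}_p$. Let $\mathcal M$ be the group of even products of the elements $e_i$ and $(e_i-e_j)/\sqrt2$ in the Clifford algebra over $\mathbb Z[1/\sqrt2]$. These elements square to $1$. The reflection in $e_i$ changes a sign, and the reflection in $e_i-e_j$ interchanges $e_i,e_j$. Together they generate the signed permutation matrices, and even words give exactly those of determinant $1$. The inclusion into $\mathbb R$ and a homomorphism $\mathbb Z[1/\sqrt2]\to\overline{\mathbb F}_p$, $\sqrt2\mapsto r$ with $r^2=2$, give homomorphisms $\mathcal M\to M_{\mathbb R}$ and $\mathcal M\to M_{\overline{\mathbb F}_p}$. The first is injective. Both are surjective, because the images contain $-1=(e_ie_j)^2$ and surject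 onto the signed permutation matrices of determinant $1$. $M_{\mathbb R}$ and $M_{\overline{\mathbb F}_p}$ are both extensions of this matrix group by $\{\pm1\}$, so they have the same order, which is also that of $\mathcal M$. So both maps are isomorphisms, with $e_J\mapsto e_J$. By (3) and the description of $N(A)\cap M$, they match $C(A_C)\cap D$, $K_C\cap D$ and $N(A_C)\cap M$ over the two fields. Hence the set $P_C$ with the conjugation action of $N_{\mathcal M}:=N(A_C)\cap M$ is the same for both fields.

**Step 5: Frobenius is a sign on $M$.** This is the point of the whole argument. $F$ is a ring homomorphism of the Clifford algebra with $F(e_i)=e_i$ and $F\big((e_i-e_j)/r\big)=r^{1-q}(e_i-e_j)/r$. Let $\xi$ be a primitive 8th root of unity with $r=\xi+\xi^{-1}$; indeed $(\xi+\xi^{-1})^2=\xi^2+\xi^{-2}+2=2$. As $q\equiv5\bmod8$, $r^q=\xi^5+\xi^{-5}=-r$, so $r^{1-q}=-1$. A word with $s$ factors of type $(e_i-e_j)/r$ is multiplied by $(-1)^s$, and its underlying permutation is a product of $s$ transpositions. Hence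
$$F(m)=\chi(m)\,m\quad(m\in M_{\overline{\mathbb F}_p}),\qquad\chi(m)=\text{sign of the permutation underlying }m.\qquad(4)$$

**Step 6: the two orbit counts.** We write both numbers as orbit counts on the same sets. By Lemma 1 and Step 2,
$$\mathfrak n^{\mathrm{loop}}_d=\sum_{[C]}\#\{\text{orbits of }N_{\mathcal M}\text{ on }P_C\text{ under }x\mapsto mxm^{-1}\}.$$
By Lemmas 1, 2 and Step 2, $\mathfrak n^{\mathrm{fin}}_d$ counts classes of twisted pairs with $A$ conjugate to some $A_C$. Since $F$ fixes $A_C$ pointwise, $\mathcal Y(A_C)=C(A_C)$, and we count orbits of $N(A_C)$ on $P_C$ under $x\mapsto nxF(n)^{-1}$. Write $n=m\kappa$ with $m\in N_{\mathcal M}$, $\kappa\in K_C$. In Case 1, $K_C=C(A_C)^0$ is $F$-stable, so $\kappa xF(\kappa)^{-1}$ and $x$ lie in the same component. In Case 2, $\kappa=\pm1=F(\kappa)$. So $K_C$ acts trivially, and by (4)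
$$\mathfrak n^{\mathrm{fin}}_d=\sum_{[C]}\#\{\text{orbits of }N_{\mathcal M}\text{ on }P_C\text{ under }x\mapsto\chi(m)\,mxm^{-1}\}.$$

**Step 7: the difference.** We compare code by code. In Case 1, $z=-1$ is trivial in $P_C$, so the two counts agree. In Case 2, both actions induce the same action of $\mathrm{Aut}(C)$ on $\{J\in C^\perp:|J|\text{ even}\}$. Over the orbit of $J$ lie one or two orbits on $P_C$, according to whether the stabilizer of $J$ exchanges $e_J$ and $-e_J$.

* If $J\ne\emptyset,\{1,\dots,n\}$, choose $a\in J$, $b\notin J$. Then $e_ae_b\in D\subset N_{\mathcal M}$ has $\chi(e_ae_b)=1$, and it conjugates $e_J$ to $(-1)^{2|J|-1}e_J=-e_J$ by (2). So there is one orbit for both actions.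
* If $J=\emptyset$, or $J=\{1,\dots,n\}$ with $n$ even, then $e_J$ is central in $\mathrm{Spin}$. (Such a full $J$ lies in $C^\perp$ because all weights are even.) The untwisted action has two orbits $\{e_J\}$, $\{-e_J\}$. The twisted action is $e_J\mapsto\chi(m)e_J$. It has two orbits if $\mathrm{Aut}(C)\subset A_n$, the alternating group, and one orbit otherwise.

Therefore, for $q\equiv5\bmod8$,
$$\mathfrak n^{\mathrm{loop}}_d-\mathfrak n^{\mathrm{fin}}_d=\varepsilon_nh_n,\qquad\varepsilon_n=\begin{cases}2&n\text{ even}\\1&n\text{ odd,}\end{cases}\qquad(5)$$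
where $h_n$ is the number of equivalence classes of doubly even codes $C$ of length $n$ such that (a) $\dim C=\mu_n$, (b) the columns $x_i|_C$ are pairwise distinct, (c) $\mathrm{Aut}(C)$ contains an odd permutation.

Theorem A is now a statement about codes: $h_n>0$.

## Lengths 7, 8 and 14

For $n=7$, $\mu_7=3$: we have $\dim C\le7/2$, and $e_7$ exists. Let $C$ satisfy (a) and (b). Its seven nonzero words have weight $4$, total $28$. A nonzero column contributes $4$ to this total, so all seven columns are nonzero. By (b) they are the seven nonzero vectors of $C^*\cong\mathbb F_2^3$. An automorphism acts linearly on $C^*$, so $\mathrm{Aut}(C)$ acts on the coordinates as $GL_3(\mathbb F_2)$ acts on the nonzero vectors. This group is generated by transvections $x\mapsto x+f(x)v$, and each moves the four vectors with $f(x)=1$ in two transpositions. So $\mathrm{Aut}(C)\subset A_7$ and $h_7=0$.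

For $n=8$, $\mu_8=4$ and a code with (a) is self-dual, so it contains $1^8$. The columns take the value $1$ on $1^8$; there are exactly eight such functionals, and by (b) they all occur. They form an affine 3-space on which $\mathrm{Aut}(C)$ acts by affine maps. Translations are products of four transpositions and transvections are products of two, so again $\mathrm{Aut}(C)\subset A_8$ and $h_8=0$.

For $n=14$ take two copies of the length-7 code. Swapping them is a product of $7$ transpositions, an odd permutation. Concretely, $m=e_1\prod_{i=1}^7(e_i-e_{i+7})/\sqrt2$ normalizes $A_C$ for $C=e_7\oplus e_7$, and $F(m)=-m$. In the Lie group, $(A_C,\{1\})$ and $(A_C,\{z\})$ are different classes. In the twisted count $m$ carries one to the other. It remains to see that $C$ has maximal dimension, and to treat the other $n$.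

## Upper bounds for $\mu_n$ from Gleason's theorem

**Fact (Gleason).** A doubly even self-dual code has length $n$ divisible by $8$.

*Proof.* Let $W(x,y)=\sum_{c\in C}x^{n-|c|}y^{|c|}\ne0$. Double evenness says that $W$ is invariant under $M_0=\mathrm{diag}(1,i)$. MacWilliams' identity $W_{C^\perp}(x,y)=|C|^{-1}W_C(x+y,x-y)$ with $C=C^\perp$, $|C|=2^{n/2}$ says that $W$ is invariant under $H_0=\frac1{\sqrt2}\begin{pmatrix}1&1\\1&-1\end{pmatrix}$. The matrix $X=H_0M_0=\frac1{\sqrt2}\begin{pmatrix}1&i\\1&-i\end{pmatrix}$ has trace $t=(1-i)/\sqrt2=\zeta_8^{-1}$ and determinant $\delta=-i=t^2$, where $\zeta_8=e^{2\pi i/8}$. By Cayley–Hamilton $X^2=tX-\delta$, so $X^3=(t^2-\delta)X-t\delta=-t\delta=-\zeta_8^{-3}=\zeta_8$, a scalar. Hence $W=W(\zeta_8x,\zeta_8y)=\zeta_8^nW$ and $\zeta_8^n=1$. $\square$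

**Step 8: the bounds.** These let us recognize codes of maximal dimension. Let $C$ be doubly even of length $n$; $C\subset C^\perp$ gives $\dim C\le n/2$.

* $n\equiv2,6\bmod8$: $\dim C=n/2$ would give $C=C^\perp\ni1^n$, since all weights are even, but $n\not\equiv0\bmod4$. So $\mu_n\le n/2-1$.
* $n\equiv4\bmod8$: by the Fact $\mu_n\le n/2-1$.
* $n\equiv3\bmod8$: if $\dim C=(n-1)/2$, then $C\oplus0$ of length $n+1$, together with $1^{n+1}$ (which is not in it), spans a code of dimension $(n+1)/2$. It is doubly even, since complements have weight $n+1-|c|\equiv0\bmod4$. So it is self-dual of length $n+1\equiv4\bmod8$, contradicting the Fact. So $\mu_n\le(n-3)/2$.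
* $n\equiv5\bmod8$: if $\dim C=(n-1)/2$, then $C\oplus e_7$ together with $1^{n+7}$ (not in it, as $1^7\notin e_7$) spans a doubly even code of dimension $(n+7)/2$ and length $n+7\equiv4\bmod8$, again impossible. So $\mu_n\le(n-3)/2$.

## Codes with distinct columns and an odd automorphism

**Step 9: reduction to five lengths.** The residues allowed in Theorem A are $2,3,4,5,6$. If $C$ attains the bound of Step 8 for $n$ and satisfies (b) and (c), then $C\oplus e_8$ does so for $n+8$. Indeed, the bounds grow by $4=\dim e_8$. The columns of $e_8$ are distinct and nonzero, so they differ from each other and from the columns of $C$. The odd automorphism extends by the identity. So it suffices to treat $n=14,18,19,20,21$. A code attaining the bound has $\dim C=\mu_n$.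

**Step 10: the codes.** For each of the five lengths we give a doubly even code attaining the bound, with (b) and (c).

*$n=14$.* $C=e_7\oplus e_7$, $\dim C=6=\frac{14}2-1$. The columns are distinct because those of $e_7$ are distinct and nonzero. The swap of blocks is odd. This completes the disproof of the conjecture for $\mathrm{Spin}(14)$.

*$n=21$.* $C=e_7\oplus e_7\oplus e_7$, $\dim C=9=\frac{21-3}2$. Swap two blocks.

*$n=20$.* Take five blocks of $4$ coordinates, indexed by $\mathbb F_4\cup\{\infty\}$. The even-weight vectors of $\mathbb F_2^4$ modulo $\langle1111\rangle$ form a plane over $\mathbb F_2$. The map $S_4\to GL_2(\mathbb F_2)\cong S_3$ sends a transposition $\tau$ to an involution. All involutions of $GL_2(\mathbb F_2)$ are conjugate, so we can identify the plane with $\mathbb F_4$ in such a way that $\tau$ induces $x\mapsto x^2$. Let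
$$Q=\{((ct+d)_{t\in\mathbb F_4},\,c):c,d\in\mathbb F_4\}\subset\mathbb F_4^5.$$
Its nonzero words have weight $4$: for $c=0$ they are $(d,d,d,d,0)$, and for $c\ne0$ exactly one $ct+d$ vanishes. Let $C$ be the set of words with all blocks of even weight whose image in $\mathbb F_4^5$ lies in $Q$. A block with nonzero image has weight $2$, other blocks have weight $0$ or $4$. Since the number of nonzero images is $0$ or $4$, $C$ is doubly even. Its dimension is $5+4=9=\frac{20}2-1$. Columns in different blocks are separated by a word $1111$ supported on one block. In each block $Q$ maps onto $\mathbb F_4$, so $C$ restricts to all even-weight vectors there, which separate the columns within the block. Now move block $t$ to block $t^2$, fix block $\infty$, and apply $\tau$ in each of the five blocks. On images, $y'_{t^2}=y_t^2$ and $y'_\infty=y_\infty^2$, and $(ct+d)^2=c^2t^2+d^2$, so $Q$ and $C$ are preserved. The map $t\mapsto t^2$ swaps one pair of blocks, which is $4$ transpositions, and the five $\tau$'s give $5$ more. The permutation is odd.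

*$n=19$.* Let $C_{20}$ be the previous code and $p_0$ a coordinate of block $t=0$ fixed by $\tau$. Let $C$ be $\{c\in C_{20}:c_{p_0}=0\}$ with $p_0$ deleted. It is doubly even with $\dim C=8=\frac{19-3}2$, since $x_{p_0}\ne0$ on $C_{20}$. If $x_j=x_k$ on $C$ with $j\ne k$, then $x_j+x_k\in\{0,x_{p_0}\}$ as functions on $C_{20}$. The value $0$ is excluded by (b) for $C_{20}$. The value $x_{p_0}$ would give a word of weight $3$ in $C_{20}^\perp$, impossible since $1^{20}\in C_{20}$. The odd automorphism of $C_{20}$ fixes $p_0$, so it restricts to an odd automorphism of $C$.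

*$n=18$.* Let $D_6=\{000000,111100,110011,001111\}$. Then $D_6^\perp$ is the set of $x$ with $x_1+x_2=x_3+x_4=x_5+x_6$, of dimension $4$. The nonzero cosets of $D_6$ in $D_6^\perp$ are $v\ni110000$, with weights $2$ and $6$, and $s\ni101010$ and $c\ni011010$, with all weights $3$. Each vector of $s$ or $c$ meets each pair $\{12\},\{34\},\{56\}$ in exactly one coordinate, and $v+s=c$. Let $C$ be the set of $(w_1,w_2,w_3)$, $w_i\in D_6^\perp$, whose vector of cosets lies in the group
$$\{0,\ (s,s,v),\ (c,v,s),\ (v,c,c)\}.$$
This is a group, as $(s,s,v)+(c,v,s)=(v,c,c)$. Weights are sums of $0$'s and $4$'s, or $3+3+2$ or $3+3+6$, so $C$ is doubly even; $\dim C=6+2=8=\frac{18}2-1$. Columns: words of $D_6$ in one block separate blocks, and separate the pairs within a block. Words whose coset is $s$ in a given block exist for each block and separate the two members of each pair. Finally interchange blocks 1 and 2 ($6$ transpositions) and apply the transposition $(12)$ in block 3, which swaps $s$ and $c$ and fixes $v$ and $D_6$. Then $(s,s,v)\mapsto(s,s,v)$, $(c,v,s)\mapsto(v,c,c)$, $(v,c,c)\mapsto(c,v,s)$. So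 $C$ is preserved by an odd permutation.

Thus $h_n>0$ for all $n\ge14$, $n\not\equiv0,\pm1\bmod8$. By (5) the two rings have different numbers of minimal primes of coheight $d$. This proves Theorem A. $\blacksquare$

## $SU(3)$, its extraspecial subgroup, and a ninth root of unity

For Theorem B the mechanism is the same with $\zeta_9$ in place of $\sqrt2$. Frobenius will multiply certain normalizer elements by a central element $z$ of order $3$, and this changes the count only where $z$ is not in the identity component of the centralizer. The new work is that we must control all maximal pairs and not only those of top rank of the group.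

Let $\ell=3$ and $q\equiv4,7\bmod9$, so $p\ne3$. Write $U=SU(3)$ (*compact case*) or $U=SL_3(\overline{\mathbb F}_p)$ (*finite case*), and $\mathcal G=U^4/K$. In the finite case $F$ is the standard Frobenius and $\mathcal G^F=G(\mathbb F_q)=\Gamma$. Fix $\zeta_9\in\mathbb C$ of order $9$, $\zeta=\zeta_9^3$, and a homomorphism $\mathbb Z[\zeta_9,1/3]\to\overline{\mathbb F}_p$, called *reduction*. The images, denoted by the same letters, still have orders $9$ and $3$. Let $z$ be the generator of $\mu_3^4/K\cong\mathbb Z/3$ represented by $\zeta$ in any single factor. It is central, and $F(z)=z$ since $q\equiv1\bmod3$.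

Let $T\subset U$ be the diagonal torus. Let $a=\mathrm{diag}(1,\zeta,\zeta^2)$ and $be_i=e_{i+1}$ ($i\in\mathbb Z/3$), so $bab^{-1}=\zeta^{-1}a$ and $aba^{-1}=\zeta b$. Let $E=\langle a,b\rangle$, of order $27$, exponent $3$, centre $\mu_3$, and $\bar E=E/\mu_3\cong\mathbb F_3^2$. Let $W=\{\mathrm{sgn}(\sigma)P_\sigma\}\cong S_3$ (determinant $1$), $Q_0=T[3]\rtimes W\supset E$, $Q=T[9]\rtimes W$, $\hat N=N_U(E)$.

**(E1)** *If $x\in U$ commutes with $E$ up to scalars, then $x\in E$.*

We have $xax^{-1}=\lambda a$, $xbx^{-1}=\mu b$ with $\lambda^3=\mu^3=1$. Conjugation by $b$ changes $a$ by $\zeta^{-1}$ and conjugation by $a$ changes $b$ by $\zeta$. So, multiplying $x$ by an element of $E$, we may assume $\lambda=\mu=1$. Then $x$ commutes with $a$, hence is diagonal, and with $b$, hence is scalar. So $x\in\mu_3\subset E$.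

**(E2)** *$\hat N=\langle E,u_0,f_0\rangle$ and $\hat N/E\cong SL_2(3)$, where $u_0=\zeta_9^{-1}\mathrm{diag}(1,1,\zeta)$ and $f_0=(\zeta-\zeta^2)^{-1}(\zeta^{ij})_{0\le i,j\le2}$. Reduction identifies the groups $\hat N$, and also the groups $Q$, of the two cases.*

We have $\det u_0=\zeta_9^{-3}\zeta=1$. The Vandermonde determinant is $(\zeta-1)(\zeta^2-1)(\zeta^2-\zeta)=3(\zeta^2-\zeta)=(\zeta-\zeta^2)^3$, since $(\zeta-\zeta^2)^2=-3$. So $\det f_0=1$. Over $\mathbb C$ both are unitary. Clearly $u_0au_0^{-1}=a$. The matrix $u_0bu_0^{-1}$ sends $e_0,e_1,e_2$ to $e_1,\zeta e_2,\zeta^2e_0$, so $u_0bu_0^{-1}=ba$. With $f=(\zeta^{ij})$ we have $fae_j=\sum_i\zeta^{(i+1)j}e_i=b^{-1}fe_j$ and $fbe_j=\sum_i\zeta^{ij+i}e_i=afe_j$, so $f_0af_0^{-1}=b^{-1}$ and $f_0bf_0^{-1}=a$. Conjugation of $\hat N$ on $\bar E$ preserves the commutator pairing, so it is a map to $SL_2(3)$, with kernel $E$ by (E1). Here $u_0$ acts as a nontrivial transvection fixing $\bar a$, and $f_0$ interchanges $\langle\bar a\rangle$ and $\langle\bar b\rangle$, so $f_0u_0f_0^{-1}$ is a nontrivial transvection fixing $\bar b$. These generate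 $SL_2(3)$. Finally $a,b,u_0,f_0$ have entries in $\mathbb Z[\zeta_9,1/3]$. So reduction maps $\hat N$ (compact) onto $\hat N$ (finite), and both have order $27\cdot24$. On $Q=T[9]\rtimes W$ reduction is an isomorphism because it is injective on $\mu_9$.

**(E3)** *In the finite case $F(n)=\nu(n)n$ on $\hat N$, with a homomorphism $\nu:\hat N\to\mu_3$ trivial on $E$ and on $f_0$, and $\nu(u_0)=\zeta^{-(q-1)/3}\ne1$. Moreover $F$ fixes $Q_0$ elementwise.*

The entries of elements of $Q_0$ and of $f_0$ are images of elements of $\mathbb Z[\zeta,1/3]$, and $\zeta\in\mathbb F_q$. And $F(u_0)=\zeta_9^{-(q-1)}u_0$, where $3\nmid(q-1)/3$ because $q\equiv4,7\bmod9$. As scalars in $\mu_3$ are central and $F$-fixed, $\nu(n)=F(n)n^{-1}$ is multiplicative.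

**(E4)** *Let $\mu_3\le\tilde B\le U$ be finite with $\tilde B/\mu_3$ an elementary abelian $3$-group. If $\tilde B$ is abelian, it is conjugate into $T$, and then lies in $T[9]$. Otherwise it is conjugate to $E$.*

In the abelian case $\tilde B$ is diagonalizable since $p\ne3$, and cubes lie in $\mu_3$. Otherwise pick $x,y\in\tilde B$ with $xyx^{-1}y^{-1}$ a primitive cube root of $1$. Then $x$ is conjugate to $\zeta x$, so its eigenvalues are $\lambda,\lambda\zeta,\lambda\zeta^2$ with $\lambda^3=\det x=1$, and after conjugation $x=a$. Replacing $y$ by $y^{-1}$ if necessary, $yay^{-1}=\zeta^{-1}a=bab^{-1}$, so $y=\delta b$ with $\delta\in T$. The map $T\to T$, $t\mapsto t\cdot bt^{-1}b^{-1}$, $(t_i)\mapsto(t_i/t_{i-1})$, is surjective: given $(s_i)$ with $s_0s_1s_2=1$, put $t_1=s_1t_0$, $t_2=s_2t_1$ and choose $t_0$ with $t_0^3s_1^2s_2=1$. Since $tyt^{-1}=\delta\,(t\cdot bt^{-1}b^{-1})\,b$, conjugating by a suitable $t\in T$, which fixes $a$, gives $y=b$. So $E\subset\tilde B$. Elements of $\tilde B$ commute with $E$ up to scalars, so $\tilde B=E$ by (E1).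

## Standard subgroups of $SU(3)^4/K$

**Step 1: reduction to standard subgroups.** We bring every subgroup into a normal form. If $z\notin A$, replacing $A$ by $A\langle z\rangle$ changes neither $C(A)$ nor $\mathcal Y(A)$, since $z$ is central and $F$-fixed. So maximal pairs and twisted pairs have $z\in A$, and *from now on all $A$ contain $z$*. Let $\tilde A\supset\mu_3^4$ be the preimage of $A$ in $U^4$ and $\tilde A_i\supset\mu_3$ its projections. Each $\tilde A_i/\mu_3$ is a quotient of $A/\langle z\rangle$, hence elementary abelian. Put $\mathcal T(A)=\{i:\tilde A_i\text{ abelian}\}$, an invariant of the conjugacy class.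

**Definition (standard).** $A$ is *standard* if $\tilde A_i\subset T[9]$ for $i\in\mathcal T(A)$ and $\tilde A_i=E$ for $i\notin\mathcal T(A)$. By (E4), applied in each factor, every $A$ is conjugate to a standard one.

For instance, the image of $\mu_3^4\cdot\langle(a,a,a,a),(b,b,b,1)\rangle$ is standard. Its generators commute in $\mathcal G$, because their commutator is $(\zeta,\zeta,\zeta,1)\in K$, and both have cube $1$. Here $\mathcal T=\{4\}$.

**Step 2: $F$ fixes standard subgroups pointwise (finite case).** This makes $\mathcal Y$ equal to a centralizer. Let $\alpha\in A$ lift to $(x_i)$. Then $x_i^3\in\mu_3$, and $\alpha^3=1$ means $\prod_ix_i^3=1$. For $i\notin\mathcal T$, $x_i\in E$, so $x_i^3=1$ and $F(x_i)=x_i$. For $i\in\mathcal T$, $x_i$ is diagonal and $F(x_i)=x_i^q=x_i(x_i^3)^{(q-1)/3}$. So $F(\alpha)\alpha^{-1}$ is the class of $\big((x_i^3)^{(q-1)/3}\big)_i$, whose product is $1$, so it lies in $K$. Hence $F(\alpha)=\alpha$. In particular $\mathcal Y(A')=C(A')$ for every subgroup $A'$ of a standard $A$.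

**Step 3: two groups attached to a standard $A$.** They play the roles of $K_C$ and $M$. Put $\mathcal T=\mathcal T(A)$. Let $L_A$ be the image in $\mathcal G$ of $\prod_{i\in\mathcal T}C_U(\tilde A_i)$, with $1$ in the other factors. Each $C_U(\tilde A_i)$ is the group of block matrices of determinant $1$ for a decomposition into coordinate subspaces. It is generated by $T$ and the special unitary (linear) groups of the blocks, so it is connected. Thus $L_A$ is closed, connected, $F$-stable, centralizes $A$, and contains $z$ if $\mathcal T\ne\emptyset$; for $\mathcal T=\emptyset$ it is trivial. Let $\mathcal H_{\mathcal T}$ be the image of $\prod_{i\in\mathcal T}Q_0\times\prod_{i\notin\mathcal T}\hat N$, a finite group. By (E3), in the finite case,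
$$F(h)=\nu(h)h\quad(h\in\mathcal H_{\mathcal T}),\qquad\nu(h)\in\langle z\rangle\text{ the image of }\prod_{i\notin\mathcal T}\nu(h_i).\qquad(6)$$
This is well defined, as $\nu(h)=F(h)h^{-1}$.

**(N1)** *If $A,A'$ are standard and $gAg^{-1}=A'$, then $\mathcal T(A)=\mathcal T(A')=:\mathcal T$ and $g=hl$ with $h\in\mathcal H_{\mathcal T}$, $hAh^{-1}=A'$, $l\in L_A$.*

Lift $g$ to $(g_i)$; then $g_i\tilde A_ig_i^{-1}=\tilde A'_i$. For $i\notin\mathcal T$, $g_i\in\hat N$. For $i\in\mathcal T$, $g_i$ maps the joint eigenspaces of $\tilde A_i$, which are coordinate subspaces, to those of $\tilde A_i'$. Choose $w_i\in W$ doing the same. Then $w_i^{-1}g_i$ preserves each joint eigenspace of $\tilde A_i$, so it lies in $C_U(\tilde A_i)$. Let $h$ have components $w_i$ and $g_i$, and $l$ components $w_i^{-1}g_i$ and $1$, for $i\in\mathcal T$ and $i\notin\mathcal T$ respectively. As $l$ centralizes $A$, $hAh^{-1}=A'$.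

Taking $A=A'$ and $g\in C(A)$, also $h=gl^{-1}\in C(A)$. So $C(A)=C_{\mathcal H_{\mathcal T}}(A)L_A$. Hence $C(A)^0=L_A$ and
$$\pi_0C(A)=P_A:=C_{\mathcal H_{\mathcal T}}(A)/(\mathcal H_{\mathcal T}\cap L_A).\qquad(7)$$

**(N2)** *For standard $A,A'$: $(A,c)\sim(A',c')$ iff $hAh^{-1}=A'$ and $hch^{-1}=c'$ for some $h\in\mathcal H_{\mathcal T}$. In the twisted case, $(A,c)\sim_F(A',c')$ iff $hAh^{-1}=A'$ and $\nu(h)^{-1}hch^{-1}=c'$ for some $h\in\mathcal H_{\mathcal T}$. If $\mathcal T\ne\emptyset$, then $\sim_F$ coincides with $\sim$.*

Write $g=hl$ by (N1). In the untwisted case $l\in C(A)^0$ acts trivially on $\pi_0C(A)$. In the twisted case $g$ sends $c$ to $h\,(lcF(l)^{-1})\,F(h)^{-1}=\nu(h)^{-1}hch^{-1}$, because $l,F(l)\in L_A=C(A)^0$. If $\mathcal T\ne\emptyset$, then $z\in L_{A'}$, and multiplication by $\nu(h)^{-1}\in\langle z\rangle$ does not change components.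

**(N3)** *A standard pair $(A,c)$ with $\mathcal T(A)\ne\emptyset$ is non-maximal iff there are*

* *a standard $A'$ and $x'\in C_{\mathcal H_{\mathcal T(A')}}(A')$,*
* *a subgroup $A_1$ with $z\in A_1\subsetneq A'$ and $\mathcal T(A_1)=\mathcal T(A)$,*
* *an element $g$ in the image of $\prod_{i\in\mathcal T(A_1)\setminus\mathcal T(A')}\hat N$ (with $1$ in the other factors),*

*such that $A_2:=gA_1g^{-1}$ is standard and $(A,c)\sim(A_2,[gx'g^{-1}])$, where $gx'g^{-1}\in C_{\mathcal H_{\mathcal T(A_2)}}(A_2)$. The same criterion holds for twisted pairs.*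

The purpose of (N3) is to express maximality inside finite groups that do not depend on the field. Note that $\mathcal T(A')\subset\mathcal T(A_1)$.

*Proof.* First, $gx'g^{-1}\in\mathcal H_{\mathcal T(A_1)}$. For $i\in\mathcal T(A')$, $g_i=1$ and $x'_i\in Q_0$. For $i\notin\mathcal T(A')$, $x_i'$ commutes with $\tilde A'_i=E$ up to scalars, so $x'_i\in E$ by (E1), and $g_ix'_ig_i^{-1}\in E\subset Q_0\cap\hat N$. It centralizes $A_2$ because $x'$ centralizes $A'\supset A_1$. Next, in the twisted case $\mathcal Y(A_1)=C(A_1)$ by Step 2, and $g$ sends $(A_1,[x'])$ to $(A_2,[gx'F(g)^{-1}])$ with $F(g)\in\langle z\rangle g$. Since $\mathcal T(A_2)=\mathcal T(A)\neq\emptyset$, $z\in L_{A_2}$ and the component is $[gx'g^{-1}]$. So in both situations $(A_2,[gx'g^{-1}])$ is equivalent to $(A_1,[x'])<(A',[x'])$. Together with (N2), this gives "if".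

For "only if", conjugate the larger pair to $(A',c')$ with $A'$ standard. Then $(A,c)$ becomes equivalent to some $(A_1,c_1)$ with $z\in A_1\subsetneq A'$, $c'\subset c_1$ and $\mathcal T(A_1)=\mathcal T(A)$. By (7) $c'=[x']$ with $x'\in C_{\mathcal H_{\mathcal T(A')}}(A')$, so $c_1=[x']$. For $i\in\mathcal T(A')$, $\tilde A_{1,i}\subset T[9]$. For $i\notin\mathcal T(A_1)$, $\tilde A_{1,i}$ is a nonabelian subgroup of $E$ containing $\mu_3$, so it equals $E$. For $i\in\mathcal T(A_1)\setminus\mathcal T(A')$, $\tilde A_{1,i}\supset\mu_3$ is an abelian subgroup of $E$, so its image in $\bar E$ has dimension $\le1$. Since $SL_2(3)$ is transitive on lines, by (E2) some element of $\hat N$ moves it into $\langle a,\mu_3\rangle\subset T[9]$. These elements give $g$ with $A_2$ standard. By the first part of the proof $(A,c)$ is equivalent, in the sense of the case at hand, to $(A_2,[gx'g^{-1}])$, and $\sim_F$ is $\sim$ here. $\square$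

**Step 4: pairs with $\mathcal T\ne\emptyset$ contribute equally.** We check that everything in (N2), (N3) is the same in the two cases. For $\mathcal T\ne\emptyset$,
$$\mathcal H_{\mathcal T}\cap L_A=\text{image of }\prod_{i\in\mathcal T}C_{Q_0}(\tilde A_i)\times\prod_{i\notin\mathcal T}\mu_3.$$
For "$\subset$": an element of $\mathcal H_{\mathcal T}$ that agrees modulo $K$ with $((l_i)_{i\in\mathcal T},1)$ has components in $\mu_3$ for $i\notin\mathcal T$ and in $\mu_3l_i\cap Q_0$ for $i\in\mathcal T$. For "$\supset$": scalars in the factors $i\notin\mathcal T$ can be moved modulo $K$ into one factor in $\mathcal T$. So the standard subgroups, the groups $C_{\mathcal H_{\mathcal T}}(A)$ and $\mathcal H_{\mathcal T}\cap L_A$, the relation $\sim$ and the elements $g$ all live in the finite groups $\big(\prod_{i\in\mathcal T'}Q\times\prod_{i\notin\mathcal T'}\hat N\big)/K$. By (E2) reduction identifies these groups in the compact case with those in the finite case. It does so compatibly for all $\mathcal T'$, because in each factor it is reduction of matrices over $\mathbb Z[\zeta_9,1/3]$. Since $\sim_F$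 equals $\sim$ for $\mathcal T\ne\emptyset$, for each rank the number of classes of maximal pairs with $\mathcal T\ne\emptyset$ for $G^{ad}$ equals the number of classes of maximal twisted pairs with $\mathcal T\ne\emptyset$.

## Lagrangians in $\mathbb F_3^8$ and the proof of Theorem B

**Step 5: pairs with $\mathcal T=\emptyset$ in linear algebra.** Only these can differ. Now $A\le\hat E:=E^4/K$. This group has exponent $3$, and $\hat E/\langle z\rangle=V:=\bar E^{\oplus4}=\mathbb F_3^8$. The commutator form, with values in $\langle z\rangle$, is $\omega=\sum\omega_i$, nondegenerate. The standard $A$ with $\mathcal T(A)=\emptyset$ are the preimages of the isotropic subspaces $\bar A\subset V$ projecting onto each $\bar E$. By (E1), $C(A)\subset\hat E$ is finite. So pairs are $(A,x)$ with $x\in C(A)$, that is, $\bar x\in\bar A^\perp$. By (N2) equivalences are given by $h\in\mathcal H_\emptyset=\hat N^4/K$, through $x\mapsto hxh^{-1}$ in the untwisted and $x\mapsto\nu(h)^{-1}hxh^{-1}$ in the twisted case. The pair $(A,x)$ is non-maximal iff some elementary abelian $A'\supsetneq A$ is centralized by $x$.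 Such $A'$ lies in $C(A)\subset\hat E$, and in the twisted case $F$ fixes $\hat E$ pointwise, so $\mathcal Y(A')=C(A')$. Hence maximality depends only on $(\bar A,\bar x)$. Both actions induce the same action on the set of $(\bar A,\bar x)$, and reduction identifies the compact and finite cases.

**Step 6: counting over a class of $(\bar A,\bar x)$.** We count the lifts $x,xz,xz^2$.

* If $\bar x\ne0$: $\hat E\subset\mathcal H_\emptyset$ fixes $(\bar A,\bar x)$, $\nu(\hat E)=1$, and since $\omega$ is nondegenerate, conjugation by $\hat E$ permutes $x,xz,xz^2$ transitively. There is one class in both situations.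
* If $\bar x=0$: $x\in\{1,z,z^2\}$. Untwisted, there are $3$ classes. Twisted, $h\in N_{\mathcal H_\emptyset}(A)$ sends $x$ to $\nu(h)^{-1}x$, so there are $3$ classes if $\nu$ is trivial on $N_{\mathcal H_\emptyset}(A)$, and $1$ otherwise. Such a pair is maximal iff $\bar A$ is maximal isotropic, that is, Lagrangian, and then $\mathrm{rk}\,A=4+1=5$.

With Lemmas 1 and 2 and Step 4,
$$\mathfrak n^{\mathrm{loop}}_5-\mathfrak n^{\mathrm{fin}}_5=2\cdot\#\{\mathcal H_\emptyset\text{-classes of Lagrangian }\bar A\text{ with full projections and }\nu|_{N_{\mathcal H_\emptyset}(A)}\ne1\}.\qquad(8)$$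

Before exhibiting such a Lagrangian, let us see what happens with fewer copies of $\bar E$. In one copy, an isotropic subspace has dimension $\le1$ and cannot be all of $\bar E$. In two copies, a Lagrangian with full projections is the graph of some $\phi\in GL_2(3)$ with $\omega(\phi v,\phi w)=-\omega(v,w)$, so $\det\phi=-1$. A pair $(h_1,h_2)\in\hat N^2$ preserves it iff $\bar h_2=\phi\bar h_1\phi^{-1}$. Write $\phi=\Delta_0s$ with $\Delta_0=\mathrm{diag}(1,-1)$, $s\in SL_2(3)$. Conjugation by $\Delta_0$ inverts the upper and lower elementary transvections, which generate $SL_2(3)$. Conjugation by $s$ does not affect a homomorphism to $\mu_3$. So $\nu(h_2)=\nu(h_1)^{-1}$, and the product $\nu(h_1)\nu(h_2)$ is always $1$. With two copies the twist cancels. With four copies it need not.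

**Step 7: a Lagrangian with $\nu\ne1$.** We show that the number in (8) is positive. Let $B\subset\mathbb F_3^4$ be spanned by $(1,1,1,0)$ and $(0,1,-1,1)$. The inner products are $3=0$, $3=0$ and $1-1=0$, so $B$ is a self-dual code, and no coordinate vanishes on $B$. Put
$$\bar A=B\otimes\mathbb F_3^2\subset(\mathbb F_3^2)^4=V .$$
Since $\omega(\beta\otimes v,\beta'\otimes v')=(\beta\cdot\beta')\,\omega_0(v,v')=0$, where $\omega_0$ is the form on $\mathbb F_3^2=\bar E$, $\bar A$ is isotropic. It has dimension $4$, so it is Lagrangian, and its projections are full because no coordinate of $B$ is zero. The class $h$ of $(u_0,u_0,u_0,u_0)$ acts as $1\otimes u_0$ and preserves $\bar A$. By (6) and (E3), $\nu(h)=z^{-4(q-1)/3}\ne1$, because $3\nmid(q-1)/3$. So $\mathfrak n^{\mathrm{loop}}_5>\mathfrak n^{\mathrm{fin}}_5$, and the rings $H^*(\mathcal LBG;\mathbb F_3)$ and $H^*(BG(\mathbb F_q);\mathbb F_3)$ are not isomorphic, even ignoring the grading. This proves Theorem B. $\blacksquare$
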